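# Gaussian polytopes have cotype 2

## 1. Cheapest lifts and their linear part

Let $N\ge n\ge 1$, let $G:\mathbb R^N\to\mathbb R^n$ be linear and onto, and let $B_1^N$ be the unit ball of $\ell_1^N$. We write $|x|$ for the Euclidean norm of a vector and $|x|_1$ for its $\ell_1$ norm. Let $\mathbf X$ be $\mathbb R^n$ with the unit ball $P=GB_1^N=\mathrm{conv}\{\pm Ge_j:\ j\le N\}$. Since $y\in\lambda P$ means that $y=Gz$ for some $z$ with $|z|_1\le\lambda$,
$$\|y\|_{\mathbf X}=\min\{|z|_1:\ Gz=y\}. \tag{1}$$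
So the norm of $y$ is the cost of the cheapest lift of $y$ through $G$.

Take $y_1,\dots,y_k\in\mathbb R^n$. Let $\Omega=\{\pm1\}^k$ with the uniform probability, and put $Y_\sigma=\sum_i\sigma_iy_i$ and $b_\sigma=\|Y_\sigma\|_{\mathbf X}$. For each sign vector $\sigma$ choose a cheapest lift:
$$z_\sigma\in\mathbb R^N,\qquad Gz_\sigma=Y_\sigma,\qquad |z_\sigma|_1=b_\sigma .$$
This is a table with one row $z_\sigma$ for each $\sigma$. We read it by columns: for each $j\le N$ the coordinate $z_j:\sigma\mapsto z_{\sigma,j}$ is a function on $\Omega$. The map $\sigma\mapsto Y_\sigma$ is linear, but $\sigma\mapsto z_\sigma$ usually is not, so we extract its linear part. Let $R$ be the orthogonal projection of $L_2(\Omega)$ onto $\mathrm{span}(\sigma_1,\dots,\sigma_k)$, and let $Q=I-R$. With $\hat f(i)=\mathbb E\,\sigma_if_\sigma$ we have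
$$Rf=\sum_i\hat f(i)\sigma_i .$$
We apply $R$ and $Q$ to vector-valued functions coordinate by coordinate; then they commute with $G$. For scalar functions $\|f\|_p$ is the norm in $L_p(\Omega)$. For vector-valued $f$ put $\|f\|=(\mathbb E|f_\sigma|^2)^{1/2}$; then $\|Rf\|^2=\sum_i|\hat f(i)|^2$.

The construction is for proving cotype inequalities.

**Definition (cotype).** A normed space $\mathbf X$ has cotype $q\in[2,\infty)$ with constant $C_q<\infty$ if
$$\mathbb E_\sigma\Big\|\sum_{i=1}^k\sigma_iy_i\Big\|_{\mathbf X}^q\ge\frac1{C_q^q}\sum_{i=1}^k\|y_i\|_{\mathbf X}^q\qquad\text{for every }k\ge1\text{ and all }y_1,\dots,y_k\in\mathbf X .$$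

Multiplying the norm by a constant does not change $C_q$. Euclidean space has cotype $2$ with constant $1$, since $\mathbb E|Y_\sigma|^2=\sum|y_i|^2$. On the other hand, in $\ell_\infty^n$ take $y_i=e_i$: the left side is $1$ and $\sum\|e_i\|_\infty^q=n$, so $C_q\ge n^{1/q}$.

For $q=2$ we want to bound $\sum\|y_i\|_{\mathbf X}^2$ by a constant times $\mathbb Eb_\sigma^2$. If $\mathbb Eb_\sigma^2=0$ then $Y\equiv0$ and every $y_i=\mathbb E\sigma_iY_\sigma$ is $0$. Otherwise we normalize $\mathbb Eb_\sigma^2=1$.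

**Lemma 1.** $\big(\sum_i\|y_i\|_{\mathbf X}^2\big)^{1/2}\le\sum_{j\le N}\|Rz_j\|_2 .$

*Proof.* Taking $\mathbb E\sigma_i(\cdot)$ in $Y_\sigma=Gz_\sigma$ gives $y_i=G\hat z(i)$. So $\hat z(i)$ is a lift of $y_i$, and (1) gives $\|y_i\|_{\mathbf X}\le\sum_j|\hat z_j(i)|$. The triangle inequality in $\ell_2^k$ (over $i$) gives
$$\Big(\sum_i\|y_i\|_{\mathbf X}^2\Big)^{1/2}\le\sum_j\Big(\sum_i\hat z_j(i)^2\Big)^{1/2}=\sum_j\|Rz_j\|_2.\qquad\square$$

What we know about the columns is their total mass in $L_1(\Omega)$: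
$$\sum_j\|z_j\|_1=\mathbb E|z_\sigma|_1=\mathbb Eb_\sigma\le(\mathbb Eb_\sigma^2)^{1/2}=1 .$$
So we must pass from $\|z_j\|_1$ to $\|Rz_j\|_2$. The tool is that spiky functions, those with $\|f\|_2\gg\|f\|_1$, correlate poorly with linear ones. We recall Khinchine's inequality (Bonami): for $h=\sum a_i\sigma_i$ and $q\ge2$, $\|h\|_q\le\sqrt{q-1}\,\|h\|_2$. For $q=4$ this is the direct computation $\mathbb Eh^4=3(\sum a_i^2)^2-2\sum a_i^4\le3\|h\|_2^4$.

**Lemma 2.** Let $q\ge2$ and $\frac1q+\frac1{q'}=1$. For all $f:\Omega\to\mathbb R$ and all linear $h=\sum a_i\sigma_i$,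
$$\|f\|_{q'}\le\|f\|_1^{1-2/q}\|f\|_2^{2/q},\qquad |\mathbb Efh|\le\sqrt{q-1}\;\|f\|_1^{1-2/q}\|f\|_2^{2/q}\,\|h\|_2. \tag{2}$$

*Proof.* The first inequality is the interpolation (Hölder) inequality between $L_1$ and $L_2$: with $\theta=2/q$, $\frac{1-\theta}{1}+\frac\theta2=1-\frac1q=\frac1{q'}$. The second follows from $|\mathbb Efh|\le\|f\|_{q'}\|h\|_q$ and Khinchine's inequality. $\square$

In particular, for $q=4$, taking $h=Rf$ and using $\|Rf\|_2^2=\mathbb E f\,Rf$,
$$\|Rf\|_2\le\sqrt3\,\|f\|_1^{1/2}\|f\|_2^{1/2}. \tag{3}$$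

**Example ($N=n$).** If $G$ is invertible, then $z_\sigma=G^{-1}Y_\sigma$ is itself linear, so $Rz_j=z_j$. By (3), $\|z_j\|_2\le\sqrt3\|z_j\|_1^{1/2}\|z_j\|_2^{1/2}$, that is, $\|z_j\|_2\le3\|z_j\|_1$. Lemma 1 gives $(\sum\|y_i\|_{\mathbf X}^2)^{1/2}\le3\sum_j\|z_j\|_1\le3$. So $\mathbf X$, which is isometric to $\ell_1^n$, has cotype $2$ with constant at most $3$.

**Example (the cube).** Let $N=2^{n-1}$, and let the columns $Ge_j=\varepsilon_j$ be the sign vectors in $\mathbb R^n$, one from each pair $\pm\varepsilon$. Then $P$ is the cube and $\mathbf X=\ell_\infty^n$. Take $k=n$ and $y_i=e_i$. Then $Y_\sigma=\sigma$ and $b_\sigma=1$, and a cheapest lift is $z_\sigma=\pm e_j$ when $\sigma=\pm\varepsilon_j$. Column $j$ is supported on the two points $\pm\varepsilon_j$, so $\|z_j\|_1=2^{1-n}$ and $\|z_j\|_2=2^{(1-n)/2}$. Further $\hat z_j(i)=2^{1-n}(\varepsilon_j)_i$, so $\|Rz_j\|_2=\sqrt n\,2^{1-n}$ and $\sum_j\|Rz_j\|_2=\sqrt n=(\sum\|e_i\|_\infty^2)^{1/2}$. So Lemma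 1 is sharp here, and cotype $2$ with a bounded constant fails because there are very many very spiky columns.

These two examples are the poles of the proof. For a Gaussian $G$ we have to limit the damage that spiky columns do.

## 2. Random polytopes and the two theorems

Let $X_1,X_2,\dots$ be i.i.d. standard Gaussian vectors in $\mathbb R^n$. For $N\ge n$ put
$$P_{N,n}=\mathrm{conv}\{\pm X_i,\ 1\le i\le N\}.$$
The Minkowski functional of a centrally-symmetric convex body $\mathcal C$ is $\|x\|_{\mathcal C}=\inf\{\lambda>0:\lambda^{-1}x\in\mathcal C\}$. Almost surely $X_1,\dots,X_n$ are linearly independent, so for all $N\ge n$ at once $P_{N,n}$ has nonempty interior and $\|\cdot\|_{P_{N,n}}$ is a norm. For $n=1$ it is a multiple of the absolute value on the line, which has cotype $2$ with constant $1$.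

The question is posed in Han Huang and Konstantin Tikhomirov, "Cotype of random polytopes", arXiv:2603.04749 (2026). Do there exist finite $q,C_q$, independent of $n$ and $N$, such that for every $N\ge n$ the space $(\mathbb R^n,\|\cdot\|_{P_{N,n}})$ has, with probability $1-o(1)$ as $n\to\infty$, cotype $q$ with constant at most $C_q$? The known result stated with the problem covers $K\le N/n\le K'$ with fixed $K'\ge K>1$, where $q$ and $C_q$ depend on $K,K'$. The regimes $N/n\to1$ and $N/n\to\infty$ are excluded there. We shall not use that result. The cube shows that a polytope with exponentially many vertices can have cotype constants that grow with $n$, so randomness must be used. The answer is yes, with $q=2$.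

**Theorem 1.** There are universal constants $C,c>0$ such that for all $N\ge n\ge1$, with probability at least $1-Ce^{-cn}$ the space $(\mathbb R^n,\|\cdot\|_{P_{N,n}})$ has cotype $2$ with constant at most $C$.

**Theorem 2 (simultaneous in $N$).** Let $X_1,X_2,\dots$ be i.i.d. standard Gaussian in $\mathbb R^n$ and $P_{N,n}=\mathrm{conv}\{\pm X_i:i\le N\}$. With probability at least $1-Ce^{-cn}$, for all $N\ge n$ simultaneously, $(\mathbb R^n,\|\cdot\|_{P_{N,n}})$ has cotype $2$ with constant at most $C$ ($C,c$ universal).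

Cotype $2$ with constant $C$ gives cotype $q$ with constant at most $C$ for every $q\ge2$:
$$\Big(\sum\|y_i\|^q\Big)^{1/q}\le\Big(\sum\|y_i\|^2\Big)^{1/2}\le C\big(\mathbb E\|Y_\sigma\|^2\big)^{1/2}\le C\big(\mathbb E\|Y_\sigma\|^q\big)^{1/q}.$$
The exponent $2$ is optimal: no nonzero normed space satisfies the inequality of the definition with an exponent $q<2$. Indeed, for $y_1=\dots=y_k$ of norm $1$ it would give $k/C^q\le\mathbb E|\sum\sigma_i|^q\le(\mathbb E|\sum\sigma_i|^2)^{q/2}=k^{q/2}$, which is false for large $k$.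

From now on $G$ is the map $Ge_j=n^{-1/2}X_j$. It is almost surely onto, and $P=GB_1^N=n^{-1/2}P_{N,n}$, so $\mathbf X$ is our space up to a scaling of the norm. For $S\subset[N]$ let $G_S$ be the restriction of $G$ to $\mathbb R^S$. Singular values are $s_1\ge s_2\ge\cdots$, with $s_i=0$ beyond the rank.

**Parameters.** Put
$$L=\log\frac{eN}n\ge1,\qquad c_1=2^{-10},\qquad m_0=\frac{c_1n}L,\qquad m=\lfloor m_0\rfloor,\qquad K_0=e^{16},\qquad n_0=2^{15}.$$
The integer $m$ will be the size of the coordinate sets on which $G$ is nearly an isometry. It is about $n/1024$ when $N=n$, and it reaches $0$ when $N$ is exponential in $n$. If $m\ge1$, then $m\ge m_0/2$, and therefore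
$$\frac{c_1}{2m}\le\frac Ln=\frac{c_1}{m_0}\le\frac{c_1}m. \tag{4}$$

**Cases.** (I) $m\ge1$ and $N\le K_0n$. (II) $m\ge1$ and $N\ge K_0n$. (III) $m=0$, that is, $L>c_1n$.

We may assume $n\ge n_0$: for smaller $n$ the probability statements are trivial once $C\ge e^{cn_0}$. Then $c_1n\ge32$. So $N\le K_0n$, where $L\le17$, forces $m\ge1$; and in case III $\log(N/n)=L-1>31$, so $N\ge K_0n$.

**Textbook facts.**

* Gaussian concentration: if $F$ is $1$-Lipschitz (for the Euclidean norm of its Gaussian argument), then $\mathbb P(F>\mathbb EF+t)\le e^{-t^2/2}$ for $t\ge0$.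
* Davidson–Szarek (*Handbook of the Geometry of Banach Spaces*, vol. 1, Thm II.13): for an $n\times s$ standard Gaussian matrix $\Gamma$, $\mathbb Es_1(\Gamma)\le\sqrt n+\sqrt s$ and $\mathbb P(s_1\ge\sqrt n+\sqrt s+t)\le e^{-t^2/2}$; if $s\le n$, also $\mathbb P(s_{\min}\le\sqrt n-\sqrt s-t)\le e^{-t^2/2}$.
* Chernoff's bound: a binomial variable with parameters $N,p$ is below $Np/2$ with probability at most $e^{-Np/8}$.

## 3. Three properties of the Gaussian matrix

After this section all randomness of $G$ is used up: in cases I and II the rest of the proof is deterministic on the events found here.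

**Lemma 3 (near-isometry on $m$ coordinates).** If $m\ge1$, then with probability at least $1-2e^{-n/64}$
$$\tfrac12|x|\le|Gx|\le2|x|\qquad\text{whenever }|\mathrm{supp}\,x|\le m. \tag{5}$$

*Proof.* Fix $S$ with $|S|=m$. As $m\le c_1n$, we have $\sqrt m\le\sqrt n/8$. The Davidson–Szarek bounds for $\sqrt n\,G_S$ with $t=\sqrt n/4$ put all singular values of $G_S$ in $[1-\frac18-\frac14,\,1+\frac18+\frac14]\subset[\frac12,2]$, except with probability $2e^{-n/32}$. There are at most $(eN/m)^m$ sets $S$. The function $x\log(eN/x)$ has derivative $\log(N/x)\ge0$ on $(0,N]$, and $m\le m_0\le N$, so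
$$m\log\frac{eN}m\le m_0\log\frac{eN}{m_0}=\frac{c_1n}L\Big(L+\log\frac L{c_1}\Big)\le c_1n\Big(2+\log\frac1{c_1}\Big)\le\frac n{64}. \tag{6}$$
Here we used $\log L\le L$ and $L\ge1$, and at the end $2+10\log2<9<16=1024/64$. The union bound gives $2e^{-n/32+n/64}$. Every $x$ with at most $m$ nonzero coordinates is supported in some $S$ of size $m$. $\square$

**Lemma 4.** On the event (5),
$$|Gx|\le2\big(|x|+m^{-1/2}|x|_1\big)\quad(x\in\mathbb R^N),\qquad |x|\le5m^{-1/2}|x|_1\quad(x\in\ker G). \tag{7}$$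

*Proof.* Arrange the coordinates of $x$ in decreasing order of modulus and cut them into consecutive blocks $T_0,T_1,\dots$ of size $m$ (the last may be shorter). For $l\ge1$ each entry on $T_l$ is at most the average modulus on $T_{l-1}$, so $|x_{T_l}|\le\sqrt m\cdot m^{-1}|x_{T_{l-1}}|_1$, and summing,
$$\sum_{l\ge1}|x_{T_l}|\le m^{-1/2}|x|_1 .$$
By (5), $|Gx|\le\sum_l|Gx_{T_l}|\le2|x_{T_0}|+2\sum_{l\ge1}|x_{T_l}|$, which gives the first claim. If $Gx=0$, then $|x_{T_0}|\le2|Gx_{T_0}|=2\big|\sum_{l\ge1}Gx_{T_l}\big|\le4m^{-1/2}|x|_1$. Adding $\sum_{l\ge1}|x_{T_l}|$ gives the second claim. $\square$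

The next lemma controls all submatrices, projected to all low-dimensional subspaces. Here $P_H$ is the orthogonal projection onto $H$ and $\|\cdot\|_{HS}$ is the Hilbert–Schmidt norm. Since $\|P_H\Gamma\|_{HS}^2=\mathrm{tr}(P_H\Gamma\Gamma^T)$, its maximum over $\dim H\le d$ is the sum of the $d$ largest eigenvalues of $\Gamma\Gamma^T$, namely $\sum_{i\le d}s_i(\Gamma)^2$. For $d=1$ this is the squared operator norm.

**Lemma 5.** If $m\ge1$, then with probability at least $1-nNe^{-n}$, for all $1\le d\le n$ and all nonempty $S\subset[N]$, with $s=|S|$,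
$$\sup_{\dim H\le d}\|P_HG_S\|_{HS}^2=\sum_{i\le d}s_i(G_S)^2\le10\Big(d+\frac sm+\frac{ds}n\Big). \tag{8}$$

*Proof.* For an $n\times s$ Gaussian matrix $\Gamma$ let $F(\Gamma)=(\sum_{i\le d}s_i(\Gamma)^2)^{1/2}=\sup_H\|P_H\Gamma\|_{HS}$. It is $1$-Lipschitz for the Hilbert–Schmidt norm, and $\mathbb EF\le\sqrt d\,\mathbb Es_1\le\sqrt d(\sqrt n+\sqrt s)$. Let $t^2=2(s\log(eN/s)+n)$. For a given $S$ the bound $F\le\sqrt{dn}+\sqrt{ds}+t$ fails with probability at most $(eN/s)^{-s}e^{-n}$. There are at most $(eN/s)^s$ sets of size $s$, and then $N$ values of $s$ and $n$ values of $d$, so the total failure probability is at most $nNe^{-n}$. Otherwise, since $(\alpha+\beta+\gamma)^2\le3(\alpha^2+\beta^2+\gamma^2)$,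
$$\sum_{i\le d}s_i(G_S)^2\le\frac3n(dn+ds+t^2)=3d+6+\frac{3ds}n+\frac6ns\log\frac{eN}s\le9d+\frac{3ds}n+\frac6ns\log\frac{eN}s.$$
If $s\le m_0$, the last term is at most $\frac6{64}\le d$ by the monotonicity of $x\log(eN/x)$ and (6). If $s>m_0$, then $\log(eN/s)\le L+\log(L/c_1)\le L+L+7L=9L$, and $L/n\le c_1/m$ by (4), so the last term is at most $54c_1s/m\le s/m$. In both cases (8) holds. $\square$

**Lemma 6 (inner radius).** Let $\beta=N/n\ge K_0$. With probability at least $1-e^{-N/128}-e^{-n\beta^{3/4}/64}$,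
$$\max_{j\le N}|\langle X_j,\theta\rangle|\ge\tfrac14\sqrt{\log\beta}\qquad\text{for all unit }\theta\in\mathbb R^n .$$

*Proof.* Let $a=\frac14\sqrt{\log\beta}\ge1$ and $p=\mathbb P(|g|\ge2a)$ with $g\sim N(0,1)$. Integrating the density over $[x,x+1]$ gives, for $x\ge0$,
$$\mathbb P(|g|\ge x)\ge\sqrt{2/\pi}\,e^{-(x+1)^2/2}\ge\sqrt{2/\pi}\,e^{-x^2-1}\ge\tfrac14e^{-x^2}.$$
With $x=2a$, $x^2=\frac14\log\beta$, this gives $p\ge\frac14\beta^{-1/4}$.

For a fixed unit $\theta$, Chernoff's bound says that at least $Np/2$ indices $j$ satisfy $|\langle X_j,\theta\rangle|\ge2a$, except with probability $e^{-Np/8}\le e^{-n\beta^{3/4}/32}$. Let $\varepsilon^2=p/40$ and take an $\varepsilon$-net of $S^{n-1}$ with at most $(3/\varepsilon)^n$ points. As $3/\varepsilon\le3\sqrt{160}\,\beta^{1/8}$ and $\log(3\sqrt{160})\le3.7$, the net has at most $\exp(n(3.7+\frac18\log\beta))\le e^{n\beta^{3/4}/64}$ points: at $\beta=e^{16}$ the comparison is $5.7\le e^{12}/64$, and as functions of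 $\log\beta$ the right side grows faster. So the count holds on the whole net except with probability $e^{-n\beta^{3/4}/64}$.

Except with probability $e^{-N/128}$, the $n\times N$ matrix with columns $X_j$ satisfies $s_1^2\le(\sqrt N+\sqrt n+\sqrt N/8)^2\le2N$, because $n\le e^{-16}N$. Then for $|v|\le\varepsilon$ we have $\sum_j\langle X_j,v\rangle^2\le2N\varepsilon^2$, so at most $2N\varepsilon^2/a^2\le Np/20$ indices have $|\langle X_j,v\rangle|\ge a$. For a unit $\theta$ choose a net point $\theta_0$ with $|\theta-\theta_0|\le\varepsilon$. As $Np/20<Np/2$, some $j$ has both $|\langle X_j,\theta_0\rangle|\ge2a$ and $|\langle X_j,\theta-\theta_0\rangle|<a$. For it $|\langle X_j,\theta\rangle|\ge a$. $\square$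

In case II, on this event, the support function of $P$ satisfies, for every unit $\theta$,
$$\max_j|\langle Ge_j,\theta\rangle|\ge\frac14\sqrt{\frac{\log\beta}n}\ge\frac14\sqrt{\frac L{2n}}\ge\frac14\sqrt{\frac{c_1}{4m}},$$
by $L=1+\log\beta\le2\log\beta$ and (4). So $P$ contains the Euclidean ball of radius $\sqrt{c_1}/(8\sqrt m)$, that is,
$$\|y\|_{\mathbf X}\le C_3\sqrt m\,|y|\quad(y\in\mathbb R^n),\qquad C_3=8/\sqrt{c_1}. \tag{9}$$

## 4. Proportionally many vertices: spiky columns live in the kernel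

**Proposition 1.** In case I, on the event (5), $\mathbf X$ has cotype $2$ with a universal constant.

*Proof.* We use the table $z_\sigma$ of Section 1, with $\mathbb Eb_\sigma^2=1$. Put $p_j=\|z_j\|_1$, so $\sum p_j\le1$, and $\rho=\sum_j\|Rz_j\|_2$. By Lemma 1 we only have to bound $\rho$.

**Step 1: bound the nonlinear part.** The purpose is to control $Qz$ by $\rho$. Since $Y$ is linear in $\sigma$, $GQz=QGz=QY=0$. Hence $Qz_\sigma\in\ker G$ for every $\sigma$, and (7) gives $|Qz_\sigma|\le5m^{-1/2}|Qz_\sigma|_1$. Also $|Qz_\sigma|_1\le|z_\sigma|_1+|Rz_\sigma|_1$. In $L_2(\Omega)$ the first term has norm $(\mathbb Eb_\sigma^2)^{1/2}=1$ and the second, $\sum_j|Rz_j|$, has norm at most $\rho$. Therefore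
$$\Big(\sum_j\|Qz_j\|_2^2\Big)^{1/2}=\|Qz\|\le5m^{-1/2}\big(\mathbb E|Qz_\sigma|_1^2\big)^{1/2}\le5m^{-1/2}(1+\rho). \tag{10}$$

**Step 2: separate flat and spiky columns.** The purpose is to bound $\rho$ by $\sum_jp_j$ and the left side of (10).

* If $\|z_j\|_2\le12p_j$, then $\|Rz_j\|_2\le12p_j$. These $j$ contribute at most $12$ to $\rho$.
* If $\|z_j\|_2>12p_j$, then (3) gives $\|Rz_j\|_2\le\sqrt{3/12}\,\|z_j\|_2=\frac12\|z_j\|_2$. So $\|Qz_j\|_2^2=\|z_j\|_2^2-\|Rz_j\|_2^2\ge\frac34\|z_j\|_2^2$, that is, $\|z_j\|_2\le\frac2{\sqrt3}\|Qz_j\|_2$.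

For the spiky columns, (3), Cauchy–Schwarz twice and (10) give (all sums over these $j$)
$$\sum\|Rz_j\|_2\le\sqrt3\sum p_j^{1/2}\|z_j\|_2^{1/2}\le\sqrt3\Big(\sum p_j\Big)^{1/2}\Big(\sum\|z_j\|_2\Big)^{1/2}\le\sqrt3\Big(\sqrt N\cdot\tfrac2{\sqrt3}\cdot5m^{-1/2}(1+\rho)\Big)^{1/2}.$$

**Step 3: close the loop.** The two contributions together give
$$\rho\le12+\kappa(1+\rho)^{1/2},\qquad\kappa=\sqrt{10\sqrt3}\,\Big(\frac Nm\Big)^{1/4}. \tag{11}$$
With $x=1+\rho$ we get $x\le13+\kappa\sqrt x\le13+\frac x2+\frac{\kappa^2}2$, so $\rho\le25+\kappa^2$. In case I, $N/m\le2LN/(c_1n)\le2K_0\log(eK_0)/c_1$ is bounded by a universal constant, hence so is $\rho$. $\square$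

## 5. Many vertices: what breaks, and the two norms that share the work

Suppose that $N/n$ is large. Everything up to (11) is still valid, but $N/m\ge N/n$ and (11) only gives $\rho\le25+\kappa^2$ with $\kappa^2$ of order $(N/m)^{1/2}$. The loss happens at one place: the Cauchy–Schwarz inequality over the spiky columns, of which there may be as many as $N$, while $\ker G$ only gives information at the scale $m$.

A second natural try is to use only the Euclidean norm. By (9), $\|y\|_{\mathbf X}\le C_3\sqrt m|y|$. In the other direction, however, the first part of (7) applied to a cheapest lift gives only $|y|\le4\|y\|_{\mathbf X}$, and no inequality $|y|\le C m^{-1/2}\|y\|_{\mathbf X}$ with a fixed $C$ can hold for large $m$: for the vertex $y=Ge_j$ we have $\|y\|_{\mathbf X}\le1$ and, by (5), $|y|\ge\frac12$. So the Euclidean norm alone loses a factor $\sqrt m$.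

The way out is to use both norms. Vertices that carry large coefficients in a non-spiky way are few, at most $m/2$; these we treat by $\ell_1$ as in Lemma 1. All the rest we treat by the Euclidean norm and (9). The gain comes from the fact that the rest of $Y$ consists of a small-coefficient part, which has Euclidean norm of order $m^{-1/2}$, and a spiky part, which correlates poorly with linear functions.

**Proposition 2.** In case II, on the events (5), (8), (9), $\mathbf X$ has cotype $2$ with a universal constant.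

The proof fills the rest of this section and the next. We use the table $z_\sigma$ with $\mathbb Eb_\sigma^2=1$. Fix a universal $D\ge1$, to be chosen at the end, and put $B=2D^2$, $U=2(\sqrt B+1)$.

**Step 1: keep only the large entries.** The purpose is to have few active coordinates for each $\sigma$, at the price of an error that is small in Euclidean norm. Let
$$w_{\sigma,j}=z_{\sigma,j}\ \text{ if }|z_{\sigma,j}|>\frac{Bb_\sigma}m,\qquad w_{\sigma,j}=0\ \text{ otherwise},\qquad u_\sigma=G(z_\sigma-w_\sigma).$$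
Then $Y=Gw+u$ and $|w_\sigma|_1\le b_\sigma$. Since $|z_\sigma|_1=b_\sigma$, at most $m/B$ entries exceed $Bb_\sigma/m$ (if $b_\sigma=0$, then $z_\sigma=0$ and there is none); so $|\mathrm{supp}\,w_\sigma|\le m/B$. The vector $x=z_\sigma-w_\sigma$ satisfies $|x|^2\le|x|_\infty|x|_1\le Bb_\sigma^2/m$. By (7),
$$|u_\sigma|\le2\big(\sqrt B+1\big)\frac{b_\sigma}{\sqrt m}=\frac{Ub_\sigma}{\sqrt m},\qquad\|u\|\le\frac U{\sqrt m}. \tag{12}$$

**Step 2: only few columns are non-spiky.** The purpose is to split off columns for which $\|w_j\|_2$ is comparable to $\|w_j\|_1$. Put $p_j=\|w_j\|_1$, so $\sum p_j\le\mathbb Eb_\sigma\le1$, and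
$$J_g=\{j:\ w_j\ne0,\ \|w_j\|_2\le Dp_j\},\qquad J_b=\{j:\ \|w_j\|_2>Dp_j\}.$$
For $j\in J_g$, Cauchy–Schwarz gives $p_j\le\|w_j\|_2\,\mathbb P(w_j\ne0)^{1/2}\le Dp_j\,\mathbb P(w_j\ne0)^{1/2}$, so $\mathbb P(w_j\ne0)\ge D^{-2}$. On the other hand $\sum_j\mathbb P(w_j\ne0)=\mathbb E|\mathrm{supp}\,w_\sigma|\le m/B$. Hence
$$|J_g|\le\frac{D^2m}B=\frac m2. \tag{13}$$
Write $w=w_g+w_b$, where $w_g$ carries the coordinates in $J_g$ and $w_b$ those in $J_b$.

**Step 3: subtract the linear part of the non-spiky columns.** The purpose is to reduce the proposition to a single Euclidean quantity. Define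
$$Y'=Y-GRw_g=R(Y-Gw_g)=R(Gw_b+u),\qquad Y'_\sigma=\sum_i\sigma_iy'_i,$$
where $y_i'=y_i-G\hat w_g(i)$, and
$$V=\|Y'\|=\Big(\sum_i|y'_i|^2\Big)^{1/2},\qquad\tau=\sqrt m\,V,\qquad A=\sqrt m\,\|w_b\|.$$
Since $y_i=G\hat w_g(i)+y_i'$, (1) and (9) give $\|y_i\|_{\mathbf X}\le|\hat w_g(i)|_1+C_3\sqrt m\,|y_i'|$. Summing squares, with the triangle inequality as in Lemma 1,
$$\Big(\sum_i\|y_i\|_{\mathbf X}^2\Big)^{1/2}\le\sum_{j\in J_g}\|Rw_j\|_2+C_3\tau\le D\sum_jp_j+C_3\tau\le D+C_3\tau. \tag{14}$$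
So it suffices to bound $\tau$ by a universal constant.

**Step 4: the spiky part is controlled by $\tau$.** This is the analogue of (10), and it explains why (13) must beat $m$. We have
$$G(w_{b,\sigma}+Qw_{g,\sigma})=Gw_\sigma-GRw_{g,\sigma}=Y_\sigma-u_\sigma-GRw_{g,\sigma}=Y'_\sigma-u_\sigma .$$
The vector $Qw_{g,\sigma}$ is supported in $J_g$ and $w_{b,\sigma}$ in $\mathrm{supp}\,w_\sigma\cap J_b$. These sets are disjoint and have together at most $\frac m2+\frac mB\le m$ elements. By (5), $|w_{b,\sigma}|\le|w_{b,\sigma}+Qw_{g,\sigma}|\le2(|Y'_\sigma|+|u_\sigma|)$. Taking $L_2(\Omega)$ norms and using (12),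
$$A\le2(\tau+U). \tag{15}$$

**Step 5: an inequality in the other direction.** If $V=0$ then $\tau=0$ and we are done; let $V>0$. Since $RY'=Y'$ and $Y'=R(Gw_b+u)$,
$$V^2=\mathbb E\langle Y',Gw_b+u\rangle\le\frac{VU}{\sqrt m}+\sum_{j\in J_b}\mathbb E\,w_jg_j,\qquad g_j(\sigma)=\langle Y'_\sigma,Ge_j\rangle. \tag{16}$$
Each $g_j$ is linear in $\sigma$.

What do we need for the last sum? Plain Cauchy–Schwarz is not enough. As $|\mathrm{supp}\,w_{b,\sigma}|\le m$, (5) gives $\mathbb E\langle Y',Gw_b\rangle\le2V\|w_b\|=2VA/\sqrt m$, so $\tau\le U+2A$. With (15) this yields $\tau\le5U+4\tau$, which says nothing. We must win a small factor, and spikiness offers one: by (2) with $q=4$ and $p_j\le\|w_j\|_2/D$ on $J_b$,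
$$\sum_{j\in J_b}\mathbb Ew_jg_j\le\sqrt3D^{-1/2}\sum_{j\in J_b}\|w_j\|_2\|g_j\|_2\le\sqrt3D^{-1/2}\frac A{\sqrt m}\Big(\sum_{j\in J_b}\|g_j\|_2^2\Big)^{1/2}.$$
But $\sum_{j\in S}\|g_j\|_2^2=\mathbb E|G_S^TY'|^2\le s_1(G_S)^2V^2$, and (8) with $d=1$ bounds this by $10(1+\frac sm+\frac sn)V^2$, $s=|S|$. This is a constant times $V^2$ only if $|S|$ is at most a constant times $m$. For each $\sigma$ only $m/B$ coordinates of $w_b$ are active, but $J_b$ itself may be much larger than $m$. The next section deals with a large $J_b$ by sorting its indices by the size of $g_j$.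

## 6. Sorting the spiky columns by scale

Most indices $j$ see only a small linear function $g_j$. The large values of $g_j$ come from the large singular directions of $Y'$, and (8) says that few columns of $G$ can point into a $d$-dimensional space. We sort at the scales $d=1,2,4,\dots$ up to about $n/m$.

**Step 6: singular directions.** The linear map $e_i\mapsto y_i'$ has a singular value decomposition, so
$$Y'_\sigma=\sum_{i\le r_0}\upsilon_i\theta_i\langle a_i,\sigma\rangle,$$
with orthonormal $\theta_i\in\mathbb R^n$, orthonormal $a_i\in\mathbb R^k$ and $\upsilon_1\ge\dots\ge\upsilon_{r_0}>0$; put $\upsilon_i=0$ for $i>r_0$. The functions $\langle a_i,\sigma\rangle$ are orthonormal in $L_2(\Omega)$, so $V^2=\sum\upsilon_i^2$, and by monotonicity $\upsilon_{d+1}^2\le V^2/d$. Let $H_d=\mathrm{span}\{\theta_i:i\le\min(d,r_0)\}$ and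
$$h_j^{(d)}(\sigma)=\langle(I-P_{H_d})Y'_\sigma,Ge_j\rangle,\qquad\|h_j^{(d)}\|_2^2=\sum_{i>d}\upsilon_i^2\langle\theta_i,Ge_j\rangle^2,$$
with the sum over $d<i\le r_0$. Each $h_j^{(d)}$ is linear in $\sigma$, and
$$g_j(\sigma)=\langle Y'_\sigma,P_{H_d}Ge_j\rangle+h_j^{(d)}(\sigma). \tag{17}$$
Let $a^*\ge0$ be the integer with $2^{a^*}\le n/m<2^{a^*+1}$. For $d\in\{1,2,4,\dots,2^{a^*}\}$ define the exceptional set $T_d=T_d'\cup T_d''$,
$$T'_d=\big\{j\le N:\ |P_{H_d}Ge_j|>8m^{-1/2}\big\},\qquad T''_d=\big\{j\le N:\ \|h_j^{(d)}\|_2>8V/\sqrt{dm}\big\}.$$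

**Lemma 7.** $|T_d|\le2dm$ for each of these $d$.

*Proof.* Note that $d\le n/m\le n$. Let $S=T_d'$ be nonempty and $s=|S|$. Summing the defining inequality over $S$, and using (8) with $ds/n\le s/m$,
$$\frac{64s}m\le\|P_{H_d}G_S\|_{HS}^2\le10\Big(d+\frac{2s}m\Big),$$
so $44s\le10dm$ and $s\le dm$.

Let $S=T_d''$ be nonempty and $s=|S|$. Then some $h_j^{(d)}\ne0$, so $r_0>d$. Put $c_i=|G_S^T\theta_i|^2$. For $r\le r_0\le n$, (8) applied to $H_r$ gives
$$\sum_{i\le r}c_i=\|P_{H_r}G_S\|_{HS}^2\le10\Big(r\Big(1+\frac sn\Big)+\frac sm\Big).$$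
We cannot sum only over $i>d$ with this information, so we flatten the top: let $\tilde\upsilon_i=\upsilon_{\max(i,d+1)}$ for $i\le r_0$ and $\tilde\upsilon_{r_0+1}=0$. This sequence is nonincreasing, agrees with $\upsilon_i$ for $d<i\le r_0$, and $\sum_{i\le r_0}\tilde\upsilon_i^2\le V^2$. By Abel summation,
$$\sum_{d<i\le r_0}\upsilon_i^2c_i\le\sum_{i\le r_0}\tilde\upsilon_i^2c_i=\sum_{r\le r_0}\big(\tilde\upsilon_r^2-\tilde\upsilon_{r+1}^2\big)\sum_{i\le r}c_i .$$
Since $\sum_rr(\tilde\upsilon_r^2-\tilde\upsilon_{r+1}^2)=\sum_r\tilde\upsilon_r^2\le V^2$ and $\sum_r(\tilde\upsilon_r^2-\tilde\upsilon_{r+1}^2)=\tilde\upsilon_1^2=\upsilon_{d+1}^2\le V^2/d$, this is at most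
$$10\Big[\Big(1+\frac sn\Big)V^2+\frac sm\cdot\frac{V^2}d\Big]\le10V^2\Big[1+\frac{2s}{dm}\Big],$$
where $\frac1n\le\frac1{dm}$ was used. The left side equals $\sum_{j\in S}\|h_j^{(d)}\|_2^2\ge64V^2s/(dm)$. So $44s\le10dm$ and again $s\le dm$. $\square$

**Step 7: partition of $J_b$.** The purpose is that each index leaves the exceptional sets at a definite scale. For $d$ a power of $2$ up to $2^{a^*}$ let $\tilde T_d=\bigcup_{d'\le d}T_{d'}$, over powers $d'$ of $2$. Then $|\tilde T_1|\le2m$ and $|\tilde T_d|\le\sum_{d'\le d}2d'm\le4dm$. Put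
$$E_*=J_b\cap\tilde T_1,\qquad E_a=J_b\cap(\tilde T_{2^{a+1}}\setminus\tilde T_{2^a})\ \ (0\le a<a^*),\qquad E_{a^*}=J_b\setminus\tilde T_{2^{a^*}}.$$
These sets partition $J_b$, and
$$|E_*|\le2m,\qquad|E_a|\le8\cdot2^am\ (a<a^*),\qquad|E_{a^*}|\le N .$$
If $j\in E_a$ and $d=2^a$ (also for $a=a^*$), then $j\notin T_d$. So in (17) the first term is at most $8m^{-1/2}|Y'_\sigma|$ in modulus, and $\|h_j^{(d)}\|_2\le8V/\sqrt{dm}$. Recall $\sum_{j\in J_b}\|w_j\|_2^2=\|w_b\|^2=A^2/m$.

**Step 8: the columns in $E_*$.** Here the set is small enough for the argument at the end of Section 5. That argument with $S=E_*$, $s\le2m\le2n$, gives $\sum_{j\in E_*}\|g_j\|_2^2\le10(1+2+2)V^2=50V^2$, and since $\sqrt{150}\le13$,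
$$\sum_{j\in E_*}\mathbb Ew_jg_j\le\sqrt3D^{-1/2}\cdot\frac A{\sqrt m}\cdot\sqrt{50}\,V\le13D^{-1/2}\frac{AV}{\sqrt m}. \tag{18}$$

**Step 9: the low parts.** For $j\in E_a$, $0\le a\le a^*$, we use the pointwise bound on the first term of (17) and the $\ell_1$ bound on rows. All these terms together, over all $a$, contribute at most
$$8m^{-1/2}\,\mathbb E\,|w_\sigma|_1|Y'_\sigma|\le8m^{-1/2}\,\mathbb E\,b_\sigma|Y'_\sigma|\le\frac{8V}{\sqrt m}, \tag{19}$$
by Cauchy–Schwarz and $\mathbb Eb_\sigma^2=1$.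

**Step 10: the high parts for $a<a^*$.** Here the number of columns (about $dm$) is balanced by the smallness of $h_j^{(d)}$. With $d=2^a$, (2) for $q=4$ gives
$$\sum_{j\in E_a}\mathbb Ew_jh_j^{(d)}\le\sqrt3\,\frac{8V}{\sqrt{dm}}\sum_{j\in E_a}p_j^{1/2}\|w_j\|_2^{1/2}\le\frac{14V}{\sqrt{dm}}\Big(\sum_{j\in E_a}\|w_j\|_2\Big)^{1/2}.$$
Moreover $\sum_{j\in E_a}\|w_j\|_2\le|E_a|^{1/2}A/\sqrt m\le(8dm)^{1/2}A/\sqrt m=(8d)^{1/2}A$. So the sum is at most $14\cdot8^{1/4}\,d^{-1/4}A^{1/2}V/\sqrt m$. Since $14\cdot8^{1/4}\le23.6$ and $\sum_{a\ge0}2^{-a/4}=(1-2^{-1/4})^{-1}\le6.3$,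
$$\sum_{0\le a<a^*}\ \sum_{j\in E_a}\mathbb Ew_jh_j^{(2^a)}\le150\,A^{1/2}\frac V{\sqrt m}. \tag{20}$$

**Step 11: the high part for $a=a^*$.** Now there may be $N$ columns, but $h_j^{(d)}$ is as small as it should be for a typical column, and we may use (2) with a large $q$. Here $d=2^{a^*}>n/(2m)$, so $\|h_j^{(d)}\|_2\le8V/\sqrt{dm}\le8\sqrt2\,V/\sqrt n$. Let $q=4+\log(N/m)$. By (2) and then Hölder with exponents $(1-\frac2q)^{-1}$ and $\frac q2$,
$$\sum_{j\in E_{a^*}}\mathbb Ew_jh_j^{(d)}\le\sqrt q\,\frac{8\sqrt2V}{\sqrt n}\sum_{j\in E_{a^*}}p_j^{1-2/q}\|w_j\|_2^{2/q}\le\sqrt{\frac qn}\,8\sqrt2\,V\Big(\sum_{j\in J_b}\|w_j\|_2\Big)^{2/q},$$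
because $\sum p_j\le1$. Cauchy–Schwarz gives $\sum_{j\in J_b}\|w_j\|_2\le\sqrt N\,A/\sqrt m$, so the last factor is at most $(N/m)^{1/q}A^{2/q}$. Here $(N/m)^{1/q}\le e$ by the choice of $q$, and $A^{2/q}\le1+A^{1/2}$ because $2/q\le\frac12$.

It remains to bound $q/n$. By (4), $n/m\le2L/c_1$, so
$$q=4+\log\frac Nn+\log\frac nm\le4+(L-1)+\log\frac2{c_1}+\log L\le12L:$$
indeed $\log(2/c_1)=11\log2\le7.63$, the expression is at most $10.63+L+\log L$, which is at most $12L$ at $L=1$ and grows more slowly than $12L$ for $L\ge1$. By (4) again, $q/n\le12L/n\le12c_1/m\le1/(64m)$. Since $\frac18\cdot8\sqrt2\cdot e\le4$,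
$$\sum_{j\in E_{a^*}}\mathbb Ew_jh_j^{(d)}\le4\big(1+A^{1/2}\big)\frac V{\sqrt m}. \tag{21}$$

**Step 12: closing the two inequalities.** Insert (18)–(21) into (16) and multiply by $\sqrt m/V$:
$$\tau\le U+12+13D^{-1/2}A+154A^{1/2}. \tag{22}$$
Now choose $D=104^2$. Then $13D^{-1/2}A=A/8$, and $154A^{1/2}\le\frac A8+2\cdot154^2$ by the arithmetic–geometric mean inequality. By (15), $\frac A4\le\frac{\tau+U}2$. So $\tau\le U+12+2\cdot154^2+\frac{\tau+U}2$, that is,
$$\tau\le3U+24+4\cdot154^2,$$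
a universal constant, since $U=2(\sqrt2D+1)$. By (14), $(\sum\|y_i\|_{\mathbf X}^2)^{1/2}\le D+C_3\tau$. This proves Proposition 2. $\square$

## 7. Exponentially many vertices: a body close to a ball

**Proposition 3.** In case III, with probability at least $1-e^{-N/128}-e^{-n(N/n)^{3/4}/64}-e^{-2n}/N$,
$$\tfrac14\sqrt{\log(N/n)}\;B_2^n\subset P_{N,n}\subset\big(\sqrt n+2\sqrt{\log N+n}\big)B_2^n, \tag{23}$$
where $B_2^n$ is the Euclidean unit ball; the ratio of the radii is at most $704$, and then the space has cotype $2$ with constant at most $704$.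

*Proof.* In case III we have $N\ge K_0n$, and Lemma 6 is the first inclusion. The function $X\mapsto|X|$ is $1$-Lipschitz with mean at most $\sqrt n$, so $\mathbb P(|X_j|>\sqrt n+t)\le e^{-t^2/2}$. With $t=2\sqrt{\log N+n}$ this is $N^{-2}e^{-2n}$, and the union over $j\le N$ gives $e^{-2n}/N$.

For the ratio let $\ell=\log(N/n)=L-1>c_1n-1\ge c_1n/2$, so $n\le2048\,\ell$. As $\log N=\ell+\log n\le\ell+n$, the outer radius is at most $\sqrt n+2\sqrt{\ell+2n}\le(\sqrt{2048}+2\sqrt{4097})\sqrt\ell\le176\sqrt\ell$, and $4\cdot176=704$.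

If $r_1B_2^n\subset P_{N,n}\subset r_2B_2^n$, then $|x|/r_2\le\|x\|_{P_{N,n}}\le|x|/r_1$, so
$$\sum\|y_i\|_{P_{N,n}}^2\le r_1^{-2}\sum|y_i|^2=r_1^{-2}\,\mathbb E|Y_\sigma|^2\le(r_2/r_1)^2\,\mathbb E\|Y_\sigma\|_{P_{N,n}}^2.\qquad\square$$

## 8. Adding up the probabilities

**Proof of Theorem 1.** Let $n\ge n_0$. By Propositions 1–3 the space has cotype $2$ with a universal constant outside an event whose probability is at most the following.

* Case I: $2e^{-n/64}$ (Lemma 3).
* Case II: $2e^{-n/64}+nNe^{-n}+e^{-N/128}+e^{-n(N/n)^{3/4}/64}$ (Lemmas 3, 5, 6).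
* Case III: $e^{-N/128}+e^{-n(N/n)^{3/4}/64}+e^{-2n}/N$.

In case II, $L\le c_1n$ gives $N\le ne^{c_1n}$, so $nNe^{-n}\le n^2e^{-(1-c_1)n}$. In cases II and III, $N\ge e^{16}n$, so $N/128\ge n$ and $n(N/n)^{3/4}/64\ge ne^{12}/64\ge n$. Hence all these probabilities are at most $Ce^{-cn}$ with universal $C,c>0$. For $n<n_0$ the statement is trivial after enlarging $C$. $\blacksquare$

**Proof of Theorem 2.** Again let $n\ge n_0$.

**Step 1: cases I and II by a union bound.** Here $n\le N\le ne^{c_1n}$, so there are at most $ne^{c_1n}$ such $N$. By the bounds just listed, with the two Lemma 6 terms at most $e^{-n}$ each, the probability that some such $N$ fails is at most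
$$ne^{c_1n}\big(2e^{-n/64}+2e^{-n}\big)+n\,(ne^{c_1n})^2e^{-n}.$$
As $c_1=\frac1{1024}<\frac1{64}$ and $2c_1<1$, this is at most $Ce^{-cn}$.

**Step 2: case III along a geometric sequence.** Infinitely many $N$ remain, but $P_{N,n}$ increases with $N$, so it suffices to sandwich. Since $L$ increases with $N$, case III consists of all $N\ge N_*$, where $N_*$ is the least $N$ with $L>c_1n$ (at $N=n$ we have $L=1\le c_1n$, so $N_*>n$). Let $N_i=2^iN_*$, $i\ge0$, and ask for both inclusions (23) at every $N_i$. The failure probability is at most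
$$\sum_{i\ge0}\Big(e^{-N_i/128}+e^{-n(N_i/n)^{3/4}/64}+\frac{e^{-2n}}{N_i}\Big).$$
Since $N_i\ge2^ie^{16}n$, both $N_i/128$ and $n(N_i/n)^{3/4}/64\ge n2^{3i/4}e^{12}/64$ are at least $(1+i)n$, so the first two terms sum to at most $2\sum_ie^{-(1+i)n}\le4e^{-n}$. The last terms sum to at most $2e^{-2n}$. The total is at most $Ce^{-cn}$.

On this event let $N_i\le N<N_{i+1}$. Then $P_{N_i,n}\subset P_{N,n}\subset P_{N_{i+1},n}$, so $P_{N,n}$ lies between the Euclidean balls of radii $\frac14\sqrt{\ell_i}$ and $\sqrt n+2\sqrt{\log N_{i+1}+n}$, where $\ell_i=\log(N_i/n)$. Here $\log N_{i+1}=\ell_i+\log n+\log2\le\ell_i+n$, and $n\le2048\,\ell_i$ because $N_i$ is in case III. The computation of Proposition 3 bounds the ratio of the radii by $704$ again, and the cotype $2$ constant of $(\mathbb R^n,\|\cdot\|_{P_{N,n}})$ by $704$, for all $N\ge N_*$ simultaneously. Together with Step 1, and enlarging $C$ to cover $n<n_0$, this proves Theorem 2. $\blacksquare$
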